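\title{Approximating the Euclidean ball by $O(n\log(1/\varepsilon))$ Steiner symmetrizations}

\begin{abstract}
We prove that every convex body in $\mathbb R^n$ can be transformed, by at most $Cn\log\frac1\varepsilon$ Steiner symmetrizations, into a body that lies between the $(1-\varepsilon)$- and $(1+\varepsilon)$-dilates of the centered ball of the same volume, where $C$ is an absolute constant. This confirms a conjecture posed by Klartag. The proof follows $L^\lambda$ norms of the gauge and of the support function along random symmetrizations. Its engine is the sharp Hardy--Littlewood--Sobolev inequality on the sphere, which lets the exponent $\lambda$ grow by the factor $(1-\frac1n)^{-1}$ at each step. We also show that a number of symmetrizations of order $n+\log\frac1\varepsilon$ is necessary.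
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge2$, let $|\cdot|$ be the Euclidean norm of $\mathbb R^n$ and let $D=\{x:|x|\le1\}$. A \emph{convex body} is a compact convex set with non-empty interior. For a unit vector $u$, the \emph{Steiner symmetral} $S_uK$ of a convex body $K$ is obtained as follows: on every line parallel to $u$ that meets $K$, replace the chord of $K$ by the segment of the same length centered on the hyperplane $u^\perp$ through the origin. The body $S_uK$ is convex, has the volume of $K$ and is symmetric with respect to $u^\perp$. Centered balls are fixed by every $S_u$, and $S_u$ respects inclusions. So once a body lies between two centered balls, it stays there under all further symmetrizations.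

Let $r>0$ be such that $\mathrm{Vol}(K)=\mathrm{Vol}(rD)$; thus $rD$ is the centered ball with the volume of $K$. We ask how many symmetrizations, in directions that we may choose, are needed to bring $K$ close to $rD$. The choice matters: the ball $e_1+D$ is left unchanged by every $S_u$ with $u\perp e_1$, and becomes $D$ after the single symmetrization $S_{e_1}$. For $0<\varepsilon<\frac12$ let $m(n,\varepsilon)$ be the least number $m$ such that every convex body $K\subset\mathbb R^n$ can be transformed by at most $m$ Steiner symmetrizations, applied successively, into a body $\tilde K$ with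
\begin{equation}\label{eq:goal}
(1-\varepsilon)\,rD\subset\tilde K\subset(1+\varepsilon)\,rD .
\end{equation}
Klartag \cite{Klartag} proved that $m(n,\varepsilon)\le cn^4\log^2\frac1\varepsilon$ with an absolute constant $c$, and the conjecture posed in \cite{Klartag} is that $cn\log\frac1\varepsilon$ symmetrizations suffice. We prove this conjecture.

\begin{theorem}\label{thm:main}
There is an absolute constant $C>0$ such that for all $n\ge2$, all $0<\varepsilon<\frac12$ and every convex body $K\subset\mathbb R^n$ with $\mathrm{Vol}(K)=\mathrm{Vol}(rD)$, at most $Cn\log\frac1\varepsilon$ Steiner symmetrizations transform $K$ into a body $\tilde K$ that satisfies \eqref{eq:goal}.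
\end{theorem}

The core of the proof is a self-improvement statement. For $a>0$ let $\mathcal K_a$ be the class of convex bodies $K\subset\mathbb R^n$ with
\[
\mathrm{Vol}(K)=\mathrm{Vol}(D),\qquad e^{-a}D\subset K\subset e^aD .
\]

\begin{theorem}\label{thm:block}
There are absolute constants $\delta_0\in(0,1)$ and $C_2$ such that for all $n\ge2$ and $0<\delta\le\delta_0$, every $K\in\mathcal K_\delta$ can be transformed into a body of $\mathcal K_{\delta^{3/2}}$ by at most $C_2n\log\frac1\delta$ Steiner symmetrizations.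
\end{theorem}

When Theorem~\ref{thm:block} is iterated, $\log\frac1\delta$ grows geometrically, so the total cost is comparable to the cost of the last round. In the other direction we have the following bound.

\begin{theorem}\label{thm:lower}
For all $n\ge2$ and $0<\varepsilon<\frac12$,
\[
m(n,\varepsilon)\ \ge\ \max\Big\{n-1,\ \tfrac13\log_2\tfrac1\varepsilon-3\Big\}.
\]
\end{theorem}

The maximum is at least $\frac45(n-1)+\frac15\big(\frac13\log_2\frac1\varepsilon-3\big)\ge\frac n{10}+\frac1{15}\log_2\frac1\varepsilon$. So $m(n,\varepsilon)$ lies between constant multiples of $n+\log\frac1\varepsilon$ and of $n\log\frac1\varepsilon$. In particular the linear dependence on $n$ for fixed $\varepsilon$, and the logarithmic dependence on $\frac1\varepsilon$ for fixed $n$, cannot be improved. The exact joint order of $m(n,\varepsilon)$ between these two bounds is not determined here.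

Section~\ref{sec:idea} explains where the count $n\log\frac1\varepsilon$ comes from, carries out the main idea in the plane, and gives the plan of Sections~\ref{sec:prelim}--\ref{sec:main}, which prove Theorems~\ref{thm:main} and~\ref{thm:block}. Theorem~\ref{thm:lower} is proved in Section~\ref{sec:lower}, which can be read on its own.

\section{The main idea}\label{sec:idea}

Write $\mathbb S=S^{n-1}$, let $\sigma$ be the uniform probability measure on $\mathbb S$, let $\mathbb E_u$ be the expectation over $u\sim\sigma$, and let $R_ux=x-2\langle x,u\rangle u$ be the reflection in $u^\perp$.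

\subsection*{Near the ball, symmetrization is averaging}
Let $f$ be smooth on $\mathbb S$ and let $K$ be a convex body with boundary $\{(1+\delta f(\theta))\theta:\theta\in\mathbb S\}$, with $\delta$ small. Fix $\theta=y+p_0u\in\mathbb S$ with $y\perp u$ and $p_0>0$. The chord of $K$ on the line $y+\mathbb Ru$ has endpoints $y+Tu$ and $y-Bu$, and from $|y|^2+T^2=1+2\delta f(\theta)+O(\delta^2)$ we get $T=p_0+\delta f(\theta)/p_0+O(\delta^2)$; in the same way $B=p_0+\delta f(R_u\theta)/p_0+O(\delta^2)$. The endpoint $y+\frac{B+T}2u$ of the new chord therefore has norm $1+\frac\delta2\big(f(\theta)+f(R_u\theta)\big)+O(\delta^2)$. To first order, $S_u$ replaces $f$ by $\frac12(f+f\circ R_u)$. The error terms blow up as $p_0\to0$, that is, on lines that are nearly tangent to the sphere.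

For a random direction, $\mathbb E_u\|\frac12(f+f\circ R_u)\|_2^2=\frac12\|f\|_2^2+\frac12\int f\,\mathcal Tf\,d\sigma$, where $\mathcal Tf(\theta)=\mathbb E_uf(R_u\theta)$. Since $\mathbb E_uR_u=(1-\frac2n)\,\mathrm{Id}$, a linear function $f$ loses exactly the fraction $\frac1n$ of its squared norm, and Remark~\ref{rem:gap} shows that every function of mean zero loses at least this fraction. A contraction by $1-\frac1n$ per step reaches size $\varepsilon$ after about $n\log\frac1\varepsilon$ steps. This is the count in Theorem~\ref{thm:main}.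

The difficulty is that \eqref{eq:goal} is a uniform bound. Cut from $D$ a cap of depth $\varepsilon$. The radial function changes by at most $\varepsilon$, on a spherical cap of measure at most $\sqrt n\,(2\varepsilon)^{(n-1)/2}$, so its $L^2$ distance from $1$ is smaller than about $\varepsilon^{n/4}$. To exclude such a cap by an $L^2$ bound, at the rate $1-\frac1n$, takes about $n^2\log\frac1\varepsilon$ steps. The remedy is to follow norms whose exponent grows along the process, until the exponent is so large that the norm sees the supremum.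

\subsection*{The outer radius in the plane}
Recall the support function $h_K(\theta)=\max_{x\in K}\langle x,\theta\rangle$; one has $K\subset K'$ if and only if $h_K\le h_{K'}$. Put $w(K)=\int h_K\,d\sigma$. The \emph{Minkowski symmetral} $\mathcal M_uK=\frac12(K+R_uK)$ is convex and has support function exactly $\frac12(h_K+h_K\circ R_u)$. In every dimension
\begin{equation}\label{eq:SinM}
S_{u_m}\cdots S_{u_1}K\subset\mathcal M_{u_m}\cdots\mathcal M_{u_1}K .
\end{equation}
Indeed, if a chord of $K$ has endpoints $y+Tu$ and $y-Bu$ with $y\perp u$, then the endpoints of the new chord are $\frac12[(y+Tu)+R_u(y-Bu)]$ and $\frac12[(y-Bu)+R_u(y+Tu)]$, so $S_uK\subset\mathcal M_uK$; and $\mathcal M_u$ respects inclusions. For a continuous function $h$ on $\mathbb S$ and $\lambda>0$ let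
\[
\Phi_\lambda(h)=\frac1\lambda\log\int_{\mathbb S}e^{\lambda h}\,d\sigma .
\]
This quantity tends to $\int h\,d\sigma$ as $\lambda\to0$ and to $\max h$ as $\lambda\to\infty$.

\begin{example}\label{ex:plane}
Let $n=2$, $0\in K\subset D$ and $0<\varepsilon<\frac12$. If $\theta$ and $u$ have polar angles $\phi$ and $\phi'$, then $R_u\theta$ has polar angle $2\phi'+\pi-\phi$. So for uniform $u$ the point $R_u\theta$ is uniform, whatever $\theta$ is, and
\[
\mathbb E_u\int e^{\lambda(h+h\circ R_u)/2}\,d\sigma=\Big(\int e^{\lambda h/2}\,d\sigma\Big)^2 .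
\]
Hence some $u$ has $\Phi_\lambda\big(\frac12(h+h\circ R_u)\big)\le\Phi_{\lambda/2}(h)$: \emph{one symmetrization doubles the exponent}. After $m$ well chosen steps, the support function $h_m$ of the Minkowski symmetral satisfies $\Phi_{2^m\varepsilon}(h_m)\le\Phi_\varepsilon(h_K)$. Since $|h_K-w(K)|\le1$ and $e^s\le1+s+s^2$ for $|s|\le1$, we have $\Phi_\varepsilon(h_K)\le w(K)+\varepsilon$. On the other side let $R=\max h_m=h_m(\theta_1)\le1$. The symmetral lies in $RD$ and contains $R\theta_1$, so $h_m\ge R(1-\frac\varepsilon2)$ on the arc of half-length $\sqrt\varepsilon$ about $\theta_1$, which has measure $\sqrt\varepsilon/\pi$. If $2^m\ge\varepsilon^{-2}\log(\pi/\sqrt\varepsilon)$, this gives $\Phi_{2^m\varepsilon}(h_m)\ge R(1-\frac\varepsilon2)-\varepsilon$. By \eqref{eq:SinM}, $O(\log\frac1\varepsilon)$ Steiner symmetrizations bring $K$ into $(w(K)+\frac52\varepsilon)D$.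
\end{example}

\subsection*{Plan of the proof}
In dimension $n$ the points $\theta$ and $R_u\theta$ are no longer independent, but $\mathcal T$ has the kernel $c_n|\theta-\eta|^{-(n-2)}$, and the sharp Hardy--Littlewood--Sobolev inequality replaces the identity of Example~\ref{ex:plane}: one step multiplies the exponent by $(1-\frac1n)^{-1}$ (Section~\ref{sec:refl}). The \emph{sharp} constant is essential, because a constant larger than $1$ would be paid at every step. This bounds the outer radius by $w(K)$ plus a small error. Minkowski symmetrization preserves $w$, so it remains to show that $w(K)$ is close to $1$; this follows from the volume constraint once the \emph{inner} radius is close to $1$ (Section~\ref{sec:outer}).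

For the inner radius the inclusion \eqref{eq:SinM} goes the wrong way, and Steiner symmetrization must be analyzed directly. We follow the $L^\lambda$ norms of the gauge of $K$. They are integrals of a radial weight over the complement of $K$, so their decrease under $S_u$ can be computed chord by chord and compared with a Dirichlet form of $\mathcal T$. The comparison holds on most chords; the exceptional chords, the nearly tangential ones met above, have small probability (Sections~\ref{sec:chords} and~\ref{sec:gauge}). The result is a recursion that bounds norms of large exponent by norms of smaller exponent. An entropy functional, which contracts at rate $\frac1n$, controls the smallest exponents (Section~\ref{sec:entropy}). Sections~\ref{sec:block} and~\ref{sec:main} choose the parameters.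

\section{Preliminaries}\label{sec:prelim}

Steiner symmetrization commutes with dilations, so we take $r=1$ until Section~\ref{sec:lower}. Put $\gamma=1-\frac1n$, let $\omega_n$ be the surface area of $\mathbb S$, and write $\|f\|_s=(\int f^sd\sigma)^{1/s}$ for $f\ge0$ and all $s>0$; this is non-decreasing in $s$.

\subsection*{Gauge and radial function}
Let $0\in\operatorname{int}K$. The \emph{gauge} $N(x)=\min\{s\ge0:x\in sK\}$ is convex and homogeneous of degree $1$, and $K=\{N\le1\}$. The \emph{radial function} is $\rho=1/N$ on $\mathbb S$, so $\partial K=\{\rho(\theta)\theta\}$. Put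
\[
\nu(K)=\max_{\mathbb S}\log N ,
\]
so that $e^{-\nu(K)}$ is the radius of the largest centered ball in $K$. If $\mathrm{Vol}(K)=\mathrm{Vol}(D)$, polar coordinates give $\int\rho^n\,d\sigma=1$; hence $\min\rho\le1$ and $\nu(K)\ge0$. The properties of $S_u$ listed in the introduction give $S_u\mathcal K_a\subset\mathcal K_a$ and $\nu(S_uK)\le\nu(K)$. From the definition, $S_{gu}K=gS_u(g^{-1}K)$ for every orthogonal map $g$.

We choose directions by averaging, so we record that the averaged quantities are continuous in $u$. Let $K\in\mathcal K_a$ and $\xi>0$. For a rotation $g$ close enough to the identity, every $K'\in\mathcal K_a$ has $(1-\xi)K'\subset g^{\pm1}K'\subset(1+\xi)K'$. Apply this to $K$, then monotonicity of $S_u$, then apply it to $S_uK$: the body $S_{gu}K=gS_u(g^{-1}K)$ lies between $(1-\xi)^2S_uK$ and $(1+\xi)^2S_uK$. So the gauge of $S_uK$ depends continuously on $u$ in the uniform norm on $\mathbb S$. All functionals of $S_uK$ used below are then continuous in $u$, and \emph{some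 $u$ is at least as good as the average}. We shall iterate this with the following remark: if $y_{i+1}\le(1-\alpha)y_i+\varsigma$ with $0<\alpha\le1$, $\varsigma\ge0$ and $y_0\ge0$, then
\begin{equation}\label{eq:affine}
y_i\le e^{-\alpha i}y_0+\varsigma/\alpha .
\end{equation}

A body squeezed between two close balls has almost radial normals. The next lemma quantifies this. Put
\[
L_a=(e^{2a}-e^{-2a})^{1/2},\qquad L_a'=e^aL_a .
\]
By convexity of $\sinh$, $L_a^2=2\sinh2a\le2a\sinh2\le9a$ for $a\le1$.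

\begin{lemma}\label{lem:grad}
Let $K\in\mathcal K_a$. The gauge $N$ is differentiable at $\sigma$-almost every $\theta\in\mathbb S$. At such $\theta$, $\nabla N(\theta)=N(\theta)\theta+\mathbf t(\theta)$ with $\mathbf t(\theta)\perp\theta$, $|\nabla N|\le e^a$, $|\mathbf t|\le L_a$, and the outer unit normal of $K$ at $z=\rho(\theta)\theta$ is $\mathsf n=\nabla N/|\nabla N|$, with $\langle z,\mathsf n\rangle=1/|\nabla N|$. For the geodesic distance on $\mathbb S$, $\log N$ is $L_a'$-Lipschitz and $h_K$ is $L_a$-Lipschitz.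
\end{lemma}

\begin{proof}
A convex function is differentiable almost everywhere, and by homogeneity the set of points of differentiability of $N$ is a cone. Let $v$ be any subgradient of $N$ at $\theta$. Homogeneity gives $\langle v,\theta\rangle=N(\theta)$ and $N(x)\ge\langle v,x\rangle$ for all $x$. So $K\subset\{\langle v,\cdot\rangle\le1\}$ with equality at $z$. Since $e^{-a}D\subset K$, $|v|\le e^a$, and the part of $v$ orthogonal to $\theta$ has squared length $|v|^2-N(\theta)^2\le L_a^2$. Along a unit speed geodesic $s\mapsto\theta_s$, the function $N(\theta_s)$ is Lipschitz; where it is differentiable its derivative is $\langle v,\dot\theta_s\rangle$, because $N(\theta_{s'})-\langle v,\theta_{s'}\rangle\ge0$ vanishes at $s'=s$. So $N$ is $L_a$-Lipschitz, and $N\ge e^{-a}$. The subgradients of $h_K$ at $\theta$ are the points $z'\in K$ with $\langle z',\theta\rangle=h_K(\theta)$, whose tangential part has squared length $|z'|^2-h_K(\theta)^2\le L_a^2$, and the same argument applies.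
\end{proof}

\subsection*{Three results from the literature}

\begin{theorem}[Klartag--Milman \cite{KM}]\label{thm:KM}
There are absolute constants $c_1',c_2'>0$ such that every convex body $K\subset\mathbb R^n$ with $\mathrm{Vol}(K)=\mathrm{Vol}(D)$ can be transformed by $3n$ Steiner symmetrizations into a body $\tilde K$ with $c_1'D\subset\tilde K\subset c_2'D$.
\end{theorem}

We fix an absolute constant $a_1\ge1$ such that $\tilde K\in\mathcal K_{a_1}$. (At the price of $n$ more steps, only the case $K=-K$ is needed: $S_{e_j}K$ is invariant under $R_{e_j}$ and inherits invariance under $R_{e_i}$, $i\ne j$, so $S_{e_n}\cdots S_{e_1}K$ is invariant under all coordinate reflections.)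

\begin{theorem}[Lieb \cite{Lieb}; sharp Hardy--Littlewood--Sobolev inequality on the sphere]\label{thm:HLS}
Let $0<\lambda<n-1$ and $s=\frac{2(n-1)}{2(n-1)-\lambda}$. The best constant $C$ in
\[
\iint f(\theta)\,|\theta-\eta|^{-\lambda}g(\eta)\,d\sigma(\theta)\,d\sigma(\eta)\le C\,\|f\|_s\|g\|_s\qquad(f,g\ge0)
\]
is attained at $f=g=1$.
\end{theorem}

The third result is the logarithmic Sobolev inequality on the sphere,
\[
\int F^2\log F^2\,d\sigma-\int F^2d\sigma\,\log\int F^2d\sigma\le\frac2{n-1}\int|\nabla F|^2d\sigma ,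
\]
due to Mueller and Weissler for $n\ge3$ and to Weissler and Rothaus for $n=2$. We use it through Herbst's argument.

\begin{lemma}\label{lem:conc}
If $f$ is $L$-Lipschitz on $\mathbb S$, then $\int e^{q(f-\int f)}d\sigma\le e^{q^2L^2/n}$ for all $q\in\mathbb R$, and $\sigma(f<\int f-s)\le e^{-ns^2/(4L^2)}$ for $s>0$.
\end{lemma}

\begin{proof}
Let $q>0$. The inequality for $F=e^{qf/2}$ reads $\frac d{dq}\Phi_q(f)\le\frac{L^2}{2(n-1)}\le\frac{L^2}n$, and $\Phi_q(f)\to\int f$ as $q\to0$. For $q<0$ use $-f$. The tail bound is Markov's inequality with $q=-ns/(2L^2)$.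
\end{proof}

\subsection*{Caps and nets}

\begin{lemma}\label{lem:caps}
Let $e\in\mathbb S$ and $u\sim\sigma$.
\begin{itemize}
\item[(a)] $\sigma(|\langle e,u\rangle|\ge s)\le2e^{-ns^2/2}$ for $s\ge0$.
\item[(b)] $\sigma(|\langle e,u\rangle|<\kappa/\sqrt n)\le\kappa$ for $0<\kappa\le1$.
\item[(c)] $\mathbb E_u\langle e,u\rangle^2=\frac1n$ and $\mathbb E_u\langle e,u\rangle^4=\frac3{n(n+2)}$.
\item[(d)] For $j\ge1$ and $\xi>0$ there is a set of at most $(1+2/\xi)^j$ points of $S^{j-1}$ such that every point of $S^{j-1}$ is within Euclidean distance $\xi$ of the set.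
\item[(e)] A cap of geodesic radius $\psi\le1$ has measure at least $(\psi/4)^n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $s\le1$. The measure of $\{\langle e,u\rangle\ge s\}$ is the volume fraction in $D$ of the cone $\{tu:0\le t\le1,\ \langle e,u\rangle\ge s\}$. If $s^2\le\frac12$, then $|tu-se|^2\le t^2-2ts^2+s^2\le1-s^2$ (check $t=0$ and $t=1$), so the fraction is at most $(1-s^2)^{n/2}$. If $s^2\ge\frac12$, the cone lies in the ball of center $\frac e{2s}$ and radius $\frac1{2s}$, and $\frac1{2s}\le e^{-s^2/2}$ since $\log2s-\frac{s^2}2$ is increasing on $(0,1]$ and positive at $s^2=\frac12$.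

(b) For $n\ge3$ the density of $\langle e,u\rangle$ is largest at $0$, where it equals $\Gamma(\frac n2)/(\sqrt\pi\,\Gamma(\frac{n-1}2))\le\sqrt{n/2\pi}$, by $\Gamma(x+\frac12)^2\le\Gamma(x)\Gamma(x+1)$. For $n=2$ the probability is $\frac2\pi\arcsin\frac\kappa{\sqrt2}\le\kappa$.

(c) Write a standard Gaussian vector as $|g|u$ and use $\mathbb E|g|^2=n$, $\mathbb E|g|^4=n(n+2)$.

(d) Take a maximal $\xi$-separated set; the open balls of radius $\xi/2$ about its points are disjoint and lie in the ball of radius $1+\xi/2$.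

(e) Use (d) with $j=n$ and $\xi=2\sin\frac\psi2\in[0.95\psi,1]$. The caps of geodesic radius $\psi$ about the points cover $\mathbb S$, and $\frac\xi{2+\xi}\ge\frac\psi4$.
\end{proof}

\section{The random reflection operator}\label{sec:refl}

Recall that $\mathcal Tf(\theta)=\mathbb E_uf(R_u\theta)$. Each $R_u$ is an involution preserving $\sigma$, so $\mathcal T$ is self-adjoint, $\mathcal T1=1$, and
\begin{equation}\label{eq:dirichlet}
\mathbb E_u\int(g-g\circ R_u)^2d\sigma=2\int g^2d\sigma-2\int g\,\mathcal Tg\,d\sigma .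
\end{equation}

Let $\alpha\in[0,\pi]$ be the angle between $\theta$ and $R_u\theta$. Then $2\sin\frac\alpha2=|\theta-R_u\theta|=2|\langle\theta,u\rangle|$, so the angle between $\theta$ and the closer of $\pm u$ is $\frac\pi2-\frac\alpha2$. The angle between $\theta$ and a uniform point has density proportional to $\sin^{n-2}$. Hence $\alpha$ has density
\[
f_n(\alpha)=f_n(0)\cos^{n-2}\tfrac\alpha2\qquad(0\le\alpha\le\pi).
\]
The law of $R_u\theta$ is invariant under the orthogonal maps fixing $\theta$, so its density with respect to $\sigma$ depends on $\alpha$ only and is proportional to $\cos^{n-2}\frac\alpha2/\sin^{n-2}\alpha$, that is, to $\sin^{-(n-2)}\frac\alpha2$. Thus $\mathcal T$ has the kernel $c_n|\theta-\eta|^{-(n-2)}$.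

\begin{proposition}\label{prop:HLS}
For bounded measurable $f,g\ge0$ on $\mathbb S$ and $0<c\le\frac12$,
\begin{align}
\int f\,\mathcal Tg\,d\sigma&\le\|f\|_{2\gamma}\|g\|_{2\gamma},\label{eq:HLS}\\
\int f^{1-c}\,\mathcal T(g^c)\,d\sigma&\le\|f\|_1^{1-c}\,\|g\|_\gamma^{\,c}.\label{eq:HLSc}
\end{align}
\end{proposition}

\begin{proof}
For $n\ge3$ apply Theorem~\ref{thm:HLS} with $\lambda=n-2$, so that $s=\frac{2(n-1)}n=2\gamma$; the constant is $\int1\cdot\mathcal T1=1$. For $n=2$, $\mathcal Tg=\int g$ and $2\gamma=1$. This proves \eqref{eq:HLS}.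

The Riesz--Thorin theorem says that a linear operator of norm at most $1$ from $L^{s_0}$ to $L^{t_0}$ and from $L^{s_1}$ to $L^{t_1}$, on complex-valued functions, has norm at most $1$ from $L^s$ to $L^t$ when $\frac1s=\frac{1-\vartheta}{s_0}+\frac\vartheta{s_1}$, $\frac1t=\frac{1-\vartheta}{t_0}+\frac\vartheta{t_1}$, $0\le\vartheta\le1$. Since $|\mathcal Tg|\le\mathcal T|g|$, the operator $\mathcal T$ has norm at most $1$ from $L^\infty$ to $L^\infty$ and, by \eqref{eq:HLS} and duality, from $L^{2\gamma}$ to $L^{t_1}$ with $\frac1{t_1}=1-\frac1{2\gamma}=\frac{n-2}{2(n-1)}$. Take $\vartheta=2c$: then $\frac1s=\frac c\gamma$ and $\frac1t=c\,\frac{n-2}{n-1}\le c$. The exponent $t'$ conjugate to $t$ satisfies $(1-c)t'\le1$. By H\"older's inequality the left side of \eqref{eq:HLSc} is at most $\|f^{1-c}\|_{t'}\|g^c\|_s=\|f\|_{(1-c)t'}^{1-c}\|g\|_\gamma^c$.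
\end{proof}

\begin{remark}\label{rem:gap}
For bounded $\phi$ with $\int\phi=0$, put $f=g=1+s\phi$ in \eqref{eq:HLS}. Since $\|1+s\phi\|_{2\gamma}^2=1+(2\gamma-1)s^2\|\phi\|_2^2+o(s^2)$, we get $\int\phi\,\mathcal T\phi\le(1-\frac2n)\|\phi\|_2^2$, with equality for linear $\phi$.
\end{remark}

The chord estimates give no information on pairs $(\theta,u)$ with $|\langle\theta,u\rangle|$ much smaller than its typical size $n^{-1/2}$. The next lemma shows that these pairs carry at most a fixed fraction of the Dirichlet form, for every function.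

\begin{lemma}\label{lem:small}
For bounded measurable $g$ on $\mathbb S$ and $0<\kappa\le\frac14$,
\[
\mathbb E_u\int(g-g\circ R_u)^2\,1_{|\langle\theta,u\rangle|\ge\kappa/\sqrt n}\,d\sigma\ \ge\ \frac1{21}\,\mathbb E_u\int(g-g\circ R_u)^2d\sigma .
\]
\end{lemma}

\begin{proof}
Let $J(\alpha)$ be the average of $(g(\theta)-g(\eta))^2$ over pairs at angle $\alpha$. For an interval $I$, the part of the Dirichlet form with $\alpha\in I$ equals $\int_IJf_n$. Take a uniformly random oriented great circle with a uniform base point, and on it the points at positions $-\alpha'$, $0$, $\alpha$. From $(s+s')^2\le2s^2+2s'^2$ we get $J(\alpha)\le2J(\alpha')+2J(\alpha+\alpha')$ if $\alpha+\alpha'\le\pi$.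

Let $\alpha_*=n^{-1/2}$, so $3\alpha_*<\pi$. On $[0,3\alpha_*]$ we have $f_n\ge\frac15f_n(0)$: for $n=2$, $f_n$ is constant, and for $n\ge3$, by $\cos^2s\ge1-s^2$ and $\log(1-s)\ge-\frac s{1-s}$,
\[
\cos^{n-2}\frac3{2\sqrt n}\ge\Big(1-\frac9{4n}\Big)^{\frac{n-2}2}\ge\exp\Big(-\frac98\cdot\frac{n-2}{n-9/4}\Big)\ge e^{-3/2}>\frac15 .
\]
For $\alpha\le\alpha_*$, averaging over $\alpha'\in[\alpha_*,2\alpha_*]$ gives
\[
J(\alpha)\le\frac4{\alpha_*}\int_{\alpha_*}^{3\alpha_*}J\le\frac{20}{\alpha_*f_n(0)}\int_{\alpha_*}^\pi Jf_n .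
\]
As $f_n\le f_n(0)$, it follows that $\int_0^{\alpha_*}Jf_n\le20\int_{\alpha_*}^\pi Jf_n$. Finally $\alpha\ge\alpha_*$ implies $|\langle\theta,u\rangle|\ge\sin\frac{\alpha_*}2\ge\frac{\alpha_*}\pi\ge\frac\kappa{\sqrt n}$.
\end{proof}

\section{The outer radius}\label{sec:outer}

We first repeat Example~\ref{ex:plane} in dimension $n$.

\begin{lemma}\label{lem:mink}
Let $K\in\mathcal K_a$, $\lambda>0$, $m\ge1$, $\lambda_0=\gamma^m\lambda$ and $0<\psi\le1$. Some $m$ Steiner symmetrizations transform $K$ into a body contained in $RD$, where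
\[
R\,\Big(1-\frac{\psi^2}2\Big)\le w(K)+\frac{\lambda_0L_a^2}n+\frac n\lambda\log\frac4\psi .
\]
\end{lemma}

\begin{proof}
For continuous $h$ and $s>0$, Jensen's inequality and \eqref{eq:HLS} give
\[
\mathbb E_u\Phi_s\Big(\frac{h+h\circ R_u}2\Big)\le\frac1s\log\int e^{sh/2}\,\mathcal Te^{sh/2}d\sigma\le\frac1{\gamma s}\log\int e^{\gamma sh}d\sigma=\Phi_{\gamma s}(h).
\]
Let $\lambda_i=\gamma^{m-i}\lambda$ and $h_0=h_K$. Choose $u_1,\dots,u_m$ successively so that $h_i=\frac12(h_{i-1}+h_{i-1}\circ R_{u_i})$ has $\Phi_{\lambda_i}(h_i)\le\Phi_{\lambda_{i-1}}(h_{i-1})$. By Lemmas~\ref{lem:grad} and~\ref{lem:conc}, $\Phi_\lambda(h_m)\le\Phi_{\lambda_0}(h_K)\le w(K)+\lambda_0L_a^2/n$. The function $h_m$ is the support function of $K'=\mathcal M_{u_m}\cdots\mathcal M_{u_1}K$. Let $R=\max h_m=h_m(\theta_1)$. Then $K'\subset RD$, and the point of $K'$ with $\langle\cdot,\theta_1\rangle=R$ must be $R\theta_1$. So $h_m\ge R\cos\psi$ on the cap of radius $\psi$ about $\theta_1$, and Lemma~\ref{lem:caps}(e)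 gives $\Phi_\lambda(h_m)\ge R(1-\frac{\psi^2}2)-\frac n\lambda\log\frac4\psi$. Conclude by \eqref{eq:SinM}.
\end{proof}

Now we bound $w(K)$ for a body of volume $\mathrm{Vol}(D)$ that contains almost all of $D$. We recall what is needed about mixed volumes. For convex bodies $K,K'$, $\mathrm{Vol}(sK+s'K')=\sum_j\binom nj s^js'^{\,n-j}V(K[j],K'[n-j])$ for $s,s'\ge0$. The coefficient $V(K[j],K'[n-j])$ is homogeneous of degree $n-j$ in $K'$, non-decreasing in $K'$ for inclusion, and equal to $\mathrm{Vol}(K)$ for $K'=K$. Put $w_j(K)=V(K[j],D[n-j])/\mathrm{Vol}(D)$. Kubota's formula says that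
\[
w_j(K)=\mathbb E_E\,\frac{\mathrm{Vol}_j(P_EK)}{\mathrm{Vol}_j(D\cap E)},
\]
where $E$ is a uniformly random $j$-dimensional subspace and $P_E$ is the orthogonal projection onto $E$; for $j=1$ it gives $w_1=w$. If $e^{-\eta}D\subset K$ and $\mathrm{Vol}(K)=\mathrm{Vol}(D)$, monotonicity gives $\mathrm{Vol}(D)\ge V(K[j],(e^{-\eta}D)[n-j])$, so
\begin{equation}\label{eq:wj}
w_j(K)\le e^{\eta n}\qquad(1\le j\le n).
\end{equation}
For $j=1$ this bound is useful only when $\eta\ll\frac1n$, which would cost an additional factor $\log n$ in the number of steps. To remove the dimension, take $j$ proportional to $n$: by concentration, $h_K$ is close to $w(K)$ on a random $j$-dimensional sphere, so $w_j$ is roughly at least $w^j$.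

\begin{lemma}\label{lem:width}
Let $K\in\mathcal K_a$ and $e^{-\eta}D\subset K$ with $\eta\ge0$. Let $0<\tau\le1$, $\hat L\ge\max(L_a,\tau)$ and
\[
\varphi=\frac{\tau^2}{128\hat L^2\log(24\hat L/\tau)} .
\]
If $\eta\le\varphi\tau^2/25$, then $w(K)\le1+\tau$.
\end{lemma}

\begin{proof}
Suppose that $w=w(K)>1+\tau$. If $n\varphi\tau<12$, then \eqref{eq:wj} gives $w\le e^{0.48\tau}<1+\tau$, a contradiction. So $n\varphi\tau\ge12$. Let $j=\lfloor n\varphi\rfloor$; since $n\varphi\ge12$ and $\varphi<1$, we have $\frac{n\varphi}2\le j\le n$. Put $\xi=\frac\tau{8\hat L}\le\frac18$. Take the set of Lemma~\ref{lem:caps}(d) in a fixed $S^{j-1}\subset\mathbb S$ and apply a uniform random rotation. We obtain a uniform subspace $E$ and at most $(3/\xi)^j$ points of $\mathbb S\cap E$, each uniform on $\mathbb S$. Let $\Xi=\frac{n\tau^2}{128\hat L^2}=n\varphi\log\frac3\xi$; then $j\log\frac3\xi\le\Xi$ and $\Xi\ge12$. By Lemma~\ref{lem:conc} with $s=\frac\tau4$, the bound $h_K\ge w-\frac\tau4$ fails at one of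 the points with probability at most $e^\Xi e^{-2\Xi}\le\frac12$. Points at Euclidean distance $\xi$ are at geodesic distance at most $\frac\pi2\xi$. So with probability at least $\frac12$,
\[
h_K\ge w-\tfrac\tau4-\tfrac\pi2\hat L\xi\ge w-\tfrac\tau2>1+\tfrac\tau2\quad\text{on }\mathbb S\cap E ,
\]
which means that $P_EK\supset(1+\frac\tau2)(D\cap E)$. Kubota's formula gives $w_j\ge\frac12(1+\frac\tau2)^j\ge\frac12e^{j\tau/4}\ge\frac12e^{n\varphi\tau/8}$. With \eqref{eq:wj},
\[
\frac{n\varphi\tau}8\le\eta n+\log2\le n\varphi\tau\Big(\frac1{25}+\frac{\log2}{12}\Big)<\frac{n\varphi\tau}{10},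
\]
a contradiction.
\end{proof}

\section{Chords, exit points and bad lines}\label{sec:chords}

This section sets up the geometry used in Sections~\ref{sec:gauge} and~\ref{sec:entropy}. Fix $a>0$, $K\in\mathcal K_a$ and parameters
\begin{equation}\label{eq:params}
M\ge2e^{2a},\qquad0<\kappa\le\tfrac14,\qquad\Theta=\frac{M^2\kappa^2}{8e^{2a}L_a^2} .
\end{equation}

\subsection*{Exit points}
Fix $u\in\mathbb S$. A point $x$ is an \emph{exit point} if $x\notin K$ and $R_ux\in K$; its \emph{depth} is $\ell(x)=-\log N(R_ux)\ge0$. Exit points measure the asymmetry of $K$ with respect to $u^\perp$. The ray through $\theta$ contains exit points only if $N(\theta)>N(R_u\theta)$, and then they are the points $r\theta$ with $\rho(\theta)<r\le\rho(R_u\theta)$, of depth $\log(\rho(R_u\theta)/r)$. Computing an integral over exit points first in polar coordinates and then along lines parallel to $u$, we get for measurable $\phi\ge0$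
\begin{equation}\label{eq:polar}
\int_{\{N>N\circ R_u\}}\int_{\rho(\theta)}^{\rho(R_u\theta)}\phi(r\theta)\,r^{n-1}dr\,d\sigma(\theta)=\frac1{\omega_n}\int_{u^\perp}\int_{\{p\,:\,y+pu\ \mathrm{exit\ point}\}}\phi(y+pu)\,dp\,dy .
\end{equation}
An exit point $x$ is \emph{transversal} if $|\langle x,u\rangle|\ge\kappa|x|/\sqrt n$.

\subsection*{Chords}
Lines parallel to $u$ that miss $K$ contain no exit point. For almost every $y$ in the projection of $K$ to $u^\perp$, the chord $\{y+pu:-B\le p\le T\}$ is a non-degenerate segment. Neither $S_u$ nor $R_u$ changes when $u$ is replaced by $-u$, so on each line we orient $u$ so that $B\ge|T|$. Put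
\[
b=\tfrac12(B+T)>0,\qquad d=\tfrac12(B-T)\ge0,\qquad p_0=\max(b,d),\qquad\mu=\min(b,d).
\]
Thus $b$ is the half-length of the chord, $d$ is the distance by which $S_u$ moves it, and the new chord is $\{|p|\le b\}$. We have $T=b-d$, $|T|=p_0-\mu$, $B=p_0+\mu\le2p_0$ and $p_0\mu=bd$. The point $y+pu$ is an exit point when $p\notin[-B,T]$ and $p\in[-T,B]$; up to an endpoint, this is the interval $[p_0-\mu,p_0+\mu]$ (Figure~\ref{fig:chord}). With $T^+=\max(T,0)=b-\mu$,
\begin{equation}\label{eq:norms}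
e^{-a}\le|y+pu|\le e^a\qquad\text{for }T^+\le p\le B ,
\end{equation}
because such a point is not in the interior of $K$ and its norm is at most the norm of the \emph{far endpoint} $z=y-Bu\in K$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.6]
\draw[->] (-3.3,2) -- (3.4,2) node[right] {$p$};
\draw[line width=2pt] (-2.8,2) -- (1.2,2);
\draw[line width=2pt,dotted] (1.2,2) -- (2.8,2);
\draw[line width=2pt,gray] (-2,2.35) -- (2,2.35);
\node[below] at (-2.8,1.95) {$-B$}; \node[below] at (0,1.95) {$0$};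
\node[below] at (1.2,1.95) {$T$}; \node[below] at (2,1.95) {$p_0=b$}; \node[below] at (2.8,1.95) {$B$};
\draw[->] (-3.3,0) -- (3.4,0) node[right] {$p$};
\draw[line width=2pt] (-2.8,0) -- (-1.2,0);
\draw[line width=2pt,dotted] (1.2,0) -- (2.8,0);
\draw[line width=2pt,gray] (-0.8,0.35) -- (0.8,0.35) node[right,black] {$b$};
\node[below] at (-2.8,-0.05) {$-B$}; \node[below] at (-1.2,-0.05) {$T$}; \node[below] at (0,-0.05) {$0$};
\node[below] at (1.2,-0.05) {$|T|$}; \node[below] at (2,-0.05) {$p_0=d$}; \node[below] at (2.8,-0.05) {$B$};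
\draw[thin] (0,-0.1) -- (0,0.6); \draw[thin] (0,1.9) -- (0,2.6);
\end{tikzpicture}
\caption{A line $y+\mathbb Ru$ with coordinate $p$. Black: the chord $[-B,T]$ of $K$. Gray, drawn above the line: the chord $[-b,b]$ of $S_uK$. Dotted: the points outside $K$ whose mirror image is in $K$ (exit points), an interval with midpoint $p_0$. Top: the chord of $K$ meets $u^\perp$. Bottom: it does not.}\label{fig:chord}
\end{figure}

\subsection*{Depth and slope}
The radial map $\theta\mapsto\rho(\theta)\theta$ and the projection to $u^\perp$ are Lipschitz, so by Lemma~\ref{lem:grad} $N$ is differentiable at $z$ for almost every $y$. Let $\beta=-\langle\nabla N(z),u\rangle$, the \emph{slope} of the gauge at the far endpoint. The function $p\mapsto N(y-pu)$ is convex, equals $1$ at $p=B$ and has derivative $\beta$ there. So at an exit point $x=y+pu$ we have $1-N(R_ux)\le\beta(B-p)$; in particular $\beta\ge0$ if the line has exit points. Moreover $N(R_ux)\ge e^{-a}|x|\ge e^{-2a}$ by \eqref{eq:norms}. Since $-\log s\le\frac{1-s}s$,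 we get $\ell(x)\le e^{2a}\beta(B-p)$. This is where convexity links the depth, which governs the Dirichlet form, to the shift of the chord, which governs the gain.

For $K=D$ the slope is $\beta=B$. We call the line \emph{good} if $\beta\le MB$. On a good line every exit point satisfies
\begin{equation}\label{eq:depth}
\ell(y+pu)\le e^{2a}MB\,(B-p)\le4e^{2a}Mbd .
\end{equation}
We call the line \emph{bad} if $\beta>MB$ and it contains a transversal exit point. On the remaining lines there is no transversal exit point. On a bad line $B\ge\kappa e^{-a}/\sqrt n$, by \eqref{eq:norms}. A large slope forces the tangential part $\mathbf t$ of $\nabla N$ to be unusually aligned with $u$, which is unlikely for random $u$. For $\theta\in\mathbb S$ where $N$ is differentiable, and $z=\rho(\theta)\theta$, let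
\[
\mathcal B(\theta)=\Big\{u\in\mathbb S:\ |\langle\nabla N(\theta),u\rangle|>M|\langle z,u\rangle|,\ \ |\langle z,u\rangle|\ge\kappa e^{-a}/\sqrt n\Big\}.
\]

\begin{lemma}\label{lem:bad}
For almost every $\theta$, $\sigma(\mathcal B(\theta))\le2e^{-\Theta}$. For every $u$ and every measurable $\phi\ge0$ on $\partial K$,
\[
\int_{\{y\,:\,y+\mathbb Ru\ \mathrm{bad}\}}\phi(z(y))\,dy\le\omega_n\int_{\mathbb S}1_{\mathcal B(\theta)}(u)\,\phi(\rho(\theta)\theta)\,\rho^n\,|\langle\nabla N(\theta),u\rangle|\,d\sigma(\theta),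
\]
where $z(y)$ is the far endpoint.
\end{lemma}

\begin{proof}
We have $|\langle N\theta,u\rangle|=N^2|\langle z,u\rangle|\le e^{2a}|\langle z,u\rangle|\le\frac M2|\langle z,u\rangle|$. So $u\in\mathcal B(\theta)$ implies $|\langle\mathbf t,u\rangle|>\frac{M\kappa e^{-a}}{2\sqrt n}$, and $|\mathbf t|\le L_a$; Lemma~\ref{lem:caps}(a) gives the first claim. For the second, the projection maps the set of far endpoints injectively to $u^\perp$ with Jacobian $|\langle\mathsf n,u\rangle|$, so $dy=|\langle\mathsf n,u\rangle|\,d\mathcal H^{n-1}(z)$. Computing the volume of the cone over a piece of $\partial K$ in two ways gives $\langle z,\mathsf n\rangle\,d\mathcal H^{n-1}(z)=\omega_n\rho^nd\sigma(\theta)$. By Lemma~\ref{lem:grad}, $dy=\omega_n\rho^n|\langle\nabla N(\theta),u\rangle|\,d\sigma(\theta)$. On a bad line $B=|\langle z,u\rangle|$ and $\beta=|\langle\nabla N(\theta),u\rangle|$, since $\nabla N$ is constant along rays; so $u\in\mathcal B(\theta)$.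
\end{proof}

\section{Norms of the gauge}\label{sec:gauge}

For $K\in\mathcal K_a$ and $\lambda>0$ let
\[
H_\lambda(K)=\int_{\mathbb S}N^\lambda d\sigma=\frac\lambda{\omega_n}\int_{\mathbb R^n\setminus K}|x|^{-n-\lambda}dx ,
\]
where the second form follows from $\lambda\int_\rho^\infty r^{-\lambda-1}dr=\rho^{-\lambda}$. With $k=n+\lambda$ and $W(p)=(|y|^2+p^2)^{-k/2}$,
\begin{equation}\label{eq:gain}
H_\lambda(K)-H_\lambda(S_uK)=\frac\lambda{\omega_n}\int_{u^\perp}G\,dy,\qquad G=\int_{p\notin[-B,T]}W-\int_{p\notin[-b,b]}W ,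
\end{equation}
with $G=0$ on lines that miss $K$. We call $G$ the \emph{gain}.

\subsection*{The one-step inequality}
We want to bound the gain from below by a form to which Proposition~\ref{prop:HLS} applies. For $\xi,\zeta>0$ and $0<c\le\frac12$ let
\[
\Delta_c(\xi,\zeta)=\tfrac12\,(\xi^{1-c}-\zeta^{1-c})(\xi^c-\zeta^c)=\tfrac12\big(\xi+\zeta-\xi^{1-c}\zeta^c-\xi^c\zeta^{1-c}\big)\ge0 .
\]
For $c=\frac12$ this is the integrand of \eqref{eq:dirichlet}, the one that Minkowski symmetrization gains. For small $c$ it has two regimes. When $\xi\approx\zeta$ it is of order $c(\sqrt\xi-\sqrt\zeta)^2$, so a small $c$ absorbs the constants of the chord estimates. When $\zeta/\xi$ is very small it approaches $\frac12\xi$ \emph{without} the factor $c$; this is what allows a single step to reduce $H_\lambda$ by a large factor when $\lambda$ is large. Put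
\[
c_*(a)=\tfrac1{16}\,e^{-4a-16-8e^{4a}} ,
\]
a decreasing function of $a$.

\begin{proposition}\label{prop:onestep}
Let $K\in\mathcal K_a$, let $M,\kappa,\Theta$ be as in \eqref{eq:params} with $\Theta\ge64e^{4a}$, and let $0<c\le c_*(a)/M$. Then for all $\lambda>0$,
\[
\mathbb E_uH_\lambda(S_uK)\le(1+\epsilon_*)H_\lambda(K)-\mathbb E_u\int\Delta_c\big(N^\lambda(\theta),N^\lambda(R_u\theta)\big)1_{|\langle\theta,u\rangle|\ge\kappa/\sqrt n}\,d\sigma ,
\]
where $\epsilon_*=14e^{2a}\kappa^{-1}\exp(-e^{-4a}\Theta/16)$. Moreover $H_\lambda(S_uK)\le H_\lambda(K)$ for every $u$ and $\lambda>0$.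
\end{proposition}

Let $c_\pm=\frac12e^{\pm2a}$. By \eqref{eq:norms} and $\frac{s'-s}{s'}\le\log\frac{s'}s\le\frac{s'-s}s$, the weight behaves like a Gaussian:
\begin{equation}\label{eq:gauss}
e^{-c_+k(p'^2-p^2)}\le\frac{W(p')}{W(p)}\le e^{-c_-k(p'^2-p^2)}\qquad(T^+\le p\le p'\le B).
\end{equation}
The number that measures the shift of the chord on the scale of the weight is $Z=kp_0d$; the threshold between small and large shifts is $Z_0=4/c_-=8e^{2a}$. We need three masses, all over intervals of length $\mu$ contained in $[T^+,B]$: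
\[
I_1=\int_{p_0-\mu}^{p_0}W,\qquad I_2=\int_{p_0}^{p_0+\mu}W,\qquad\Gamma=\int_{b-\mu}^bW .
\]

\begin{lemma}\label{lem:masses}
On every non-degenerate chord:
\begin{itemize}
\item[(a)] $G=2\Gamma-I_1-I_2$ and $I_2\le I_1\le\Gamma\le\int_{p\notin[-B,T]}W$;
\item[(b)] if $Z\ge Z_0$, then $I_2\le e^{-c_-Z}\,\Gamma$;
\item[(c)] if $Z\le Z_0$, then $G\ge2c_-e^{-16-8e^{4a}}Z\,\Gamma$;
\item[(d)] $I_2\le\frac{2Z}{kB}\,e^{3c_+Z}\,W(B)$.
\end{itemize}
\end{lemma}

\begin{proof}
The inequalities in (a) hold because $W$ is decreasing on $[0,\infty)$, $b\le p_0$, and $(b-\mu,b)$ is disjoint from $[-B,T]$. For (d), $I_2\le\mu W(p_0)$, $B^2-p_0^2=2p_0\mu+\mu^2\le3p_0d$ and $\mu\le d=\frac Z{kp_0}\le\frac{2Z}{kB}$; use \eqref{eq:gauss}. For the rest we distinguish the two cases of Figure~\ref{fig:chord}.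

\emph{Case $d\le b$.} Here $p_0=b$, $\mu=d$, $Z=kbd$, $\Gamma=I_1$. As $W$ is even, $G=\int_T^bW-\int_b^BW=I_1-I_2$, which is (a). For $0\le s\le d$, \eqref{eq:gauss} gives $W(b-s)\ge W(b)e^{c_-kbs}$, since $2bs-s^2\ge bs$, and $W(b+s)\le W(b)e^{-2c_-kbs}$. Hence $\Gamma\ge W(b)\frac{e^{c_-Z}-1}{c_-kb}$ and $I_2\le\frac{W(b)}{2c_-kb}$. If $Z\ge Z_0$ then $e^{c_-Z}-1\ge\frac12e^{c_-Z}$, and (b) follows. If $Z\le Z_0$, use $1-e^{-v}\ge ve^{-v}$ with $v=4c_-kbs\le16$:
\[
G=\int_0^d[W(b-s)-W(b+s)]\,ds\ge W(b)\int_0^d(1-e^{-4c_-kbs})\,ds\ge2c_-e^{-16}Z\,d\,W(b).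
\]
Since $b^2-T^2\le2bd$, $\Gamma\le d\,W(T)\le d\,e^{2c_+Z_0}W(b)$, and $2c_+Z_0=8e^{4a}$. This is (c).

\emph{Case $d>b$.} Here $p_0=d$, $\mu=b$, $Z=kd^2$, $\Gamma=\int_0^bW$, and $y\ne0$ by \eqref{eq:norms}. So $G=\int_{-b}^bW-\int_{d-b}^{d+b}W=2\Gamma-I_1-I_2$. By \eqref{eq:gauss}, $W(d+s)\le e^{-c_-Z}W(s)$ for $0\le s\le b$, so $I_2\le e^{-c_-Z}\Gamma$ for all $Z$. If $Z\le Z_0$, then $G\ge\Gamma-I_2\ge c_-Ze^{-4}\Gamma$, which is stronger than (c).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:onestep}]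
By Lemma~\ref{lem:masses}(a), $G\ge0$ on all lines; this gives the last claim.

\emph{Step 1: the form $\Delta_c$ as an integral over exit points.} We have $\frac\partial{\partial\xi}\,2\Delta_c(\xi,\zeta)=1-(1-c)(\zeta/\xi)^c-c(\zeta/\xi)^{1-c}$ and $\Delta_c(\zeta,\zeta)=0$. Let $N(\theta)>N(R_u\theta)$ and $\zeta=N^\lambda(R_u\theta)$. Substituting $\xi=r^{-\lambda}$, so that $\zeta/\xi=e^{-\lambda\ell(r\theta)}$, we get
\[
2\Delta_c\big(N^\lambda(\theta),N^\lambda(R_u\theta)\big)=\int_{\rho(\theta)}^{\rho(R_u\theta)}\lambda r^{-\lambda-1}q\big(\lambda\ell(r\theta)\big)\,dr,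
\]
where $q(v)=c(1-e^{-(1-c)v})+(1-c)(1-e^{-cv})$. For $v\ge0$ we have $0\le q(v)\le2cv$ and $1-q(v)\ge\frac12e^{-cv}$. The map $R_u$ exchanges $\{N>N\circ R_u\}$ and $\{N<N\circ R_u\}$ and preserves $|\langle\theta,u\rangle|$, and $\Delta_c$ is symmetric. So by \eqref{eq:polar},
\[
\int\Delta_c\,1_{|\langle\theta,u\rangle|\ge\kappa/\sqrt n}\,d\sigma=\frac\lambda{\omega_n}\int_{u^\perp}X\,dy,\qquad X=\int W(p)\,q(\lambda\ell)\,dp ,
\]
the last integral being over transversal exit points. By \eqref{eq:gain} we must show that $\frac\lambda{\omega_n}\mathbb E_u\int(X-G)\,dy\le\epsilon_*H_\lambda(K)$. On lines without transversal exit points, $X=0\le G$.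

\emph{Step 2: $X\le G$ on good lines.} By \eqref{eq:depth}, $\lambda\ell\le4e^{2a}Mkbd\le4e^{2a}MZ$. If $Z\le Z_0$, then
\[
X\le8ce^{2a}MZ\,(I_1+I_2)\le16ce^{2a}MZ\,\Gamma\le G
\]
by Lemma~\ref{lem:masses}(a),(c), because $16e^{2a}c_*(a)=2c_-e^{-16-8e^{4a}}$. If $Z>Z_0$, note that $4ce^{2a}M\le\frac12c_-$, so $q\le\bar q:=1-\frac12e^{-c_-Z/2}$ at all exit points and $X\le\bar qI_1+I_2$. By (a) and (b),
\[
G-X\ge2\Gamma-(1+\bar q)I_1-2I_2\ge\big(\tfrac12e^{-c_-Z/2}-2e^{-c_-Z}\big)\Gamma\ge0 ,
\]
since $e^{c_-Z/2}\ge e^2>4$.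

\emph{Step 3: bad lines.} The depth is no longer controlled, and we use only $q\le1$: by (a), $X-G\le2I_1+2I_2-2\Gamma\le2I_2$. When the shift is large, $I_2$ is small by itself; when it is moderate, we use that bad lines are rare. Let $Z_2=\frac\Theta{16c_+}=\frac\Theta{8e^{2a}}$; the hypothesis $\Theta\ge64e^{4a}$ says that $Z_2\ge Z_0$.

On bad lines with $Z>Z_2$, (a) and (b) give $2I_2\le2e^{-c_-Z_2}\int_{p\notin[-B,T]}W$, so for each $u$ these lines contribute at most $2e^{-c_-Z_2}H_\lambda(K)$, where $c_-Z_2=e^{-4a}\Theta/16$.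

On bad lines with $Z\le Z_2$, (d) gives $2I_2\le\frac{4Z_2}k\,e^{3c_+Z_2}\,|z|^{-k}/|\langle z,u\rangle|$. By Lemma~\ref{lem:bad}, $\lambda\le k$ and $\rho^{n-k}=N^\lambda$, their expected contribution is at most
\[
4Z_2e^{3c_+Z_2}\int_{\mathbb S}N^\lambda\ \mathbb E_u\Big[1_{\mathcal B(\theta)}(u)\,\frac{|\langle\nabla N,u\rangle|}{|\langle z,u\rangle|}\Big]d\sigma .
\]
By the definition of $\mathcal B(\theta)$, the Cauchy--Schwarz inequality, Lemma~\ref{lem:caps}(c) and $|\nabla N|\le e^a$, the inner expectation is at most $\frac{\sqrt n\,e^a}\kappa\cdot\frac{e^a}{\sqrt n}\cdot\sqrt2\,e^{-\Theta/2}$. Now $3c_+Z_2=\frac{3\Theta}{16}$ and $Z_2e^{-\Theta/16}\le\frac1{c_+}\le2$, so the contribution is at most $8\sqrt2\,e^{2a}\kappa^{-1}e^{-\Theta/4}H_\lambda(K)$. Since $8\sqrt2\le12$ and $e^{-4a}\Theta/16\le\Theta/4$, the two contributions add up to at most $\epsilon_*H_\lambda(K)$.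
\end{proof}

\subsection*{A recursion in the exponent}
For $K\in\mathcal K_a$ put
\[
t_K(\lambda)=\tfrac1\lambda\log H_\lambda(K)=\log\|N\|_\lambda\quad(\lambda>0),\qquad t_K(0)=\int\log N\,d\sigma .
\]
The function $t_K$ is non-decreasing on $[0,\infty)$ and bounded by $\nu(K)$; for $\lambda>0$ it does not increase under Steiner symmetrization, by Proposition~\ref{prop:onestep}. The volume normalization gives a lower bound: by Jensen's inequality $t_K(0)=-\frac1n\int\log\rho^n\ge-\frac1n\log\int\rho^n=0$. Let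
\[
\chi=\chi_K(\lambda)=\lambda\big(t_K(\lambda)-t_K(\gamma\lambda)\big)\ge0 .
\]
Since $H_{\gamma\lambda}\ge1$ and $H_\lambda\le e^{\nu\lambda/n}H_{\gamma\lambda}$, we have $\chi=\log H_\lambda-\frac1\gamma\log H_{\gamma\lambda}\le\log H_\lambda-\log H_{\gamma\lambda}$, so
\begin{equation}\label{eq:chi}
\chi_K(\lambda)\le\lambda\,\nu(K)/n .
\end{equation}

\begin{proposition}\label{prop:rec}
Under the hypotheses of Proposition~\ref{prop:onestep},
\begin{align}
\mathbb E_uH_\lambda(S_uK)&\le H_\lambda(K)\,\big[1-\tfrac{2c}{21}(1-e^{-\chi})+\epsilon_*\big],\label{eq:R1}\\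
\mathbb E_uH_\lambda(S_uK)&\le H_\lambda(K)\,\big[e^{-c\chi}+\kappa+\epsilon_*\big].\label{eq:R2}
\end{align}
If one of the brackets is at most $e^{-\bar c\chi+\epsilon_*}$ for some $\bar c>0$, then
\begin{equation}\label{eq:rec}
\mathbb E_u\,t_{S_uK}(\lambda)\le(1-\bar c)\,t_K(\lambda)+\bar c\,t_K(\gamma\lambda)+\epsilon_*/\lambda .
\end{equation}
\end{proposition}

\begin{proof}
Let $f=N^\lambda$, so $\|f\|_1=H_\lambda$ and $\|f\|_\gamma=e^{\lambda t_K(\gamma\lambda)}=e^{-\chi}H_\lambda$.

For $0\le s\le1$ we have $1-s^{2-2c}\ge1-s$ and, by concavity of $s^{2c}$, $1-s^{2c}\ge2c(1-s)$. With $s=\sqrt{\zeta/\xi}$, $\zeta\le\xi$, this gives $\Delta_c(\xi,\zeta)\ge c(\sqrt\xi-\sqrt\zeta)^2$. Let $g=\sqrt f$. By \eqref{eq:dirichlet} and \eqref{eq:HLS}, $\mathbb E_u\int(g-g\circ R_u)^2\ge2H_\lambda-2\|f\|_\gamma=2(1-e^{-\chi})H_\lambda$. Lemma~\ref{lem:small} gives \eqref{eq:R1}.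

By the second form of $\Delta_c$, self-adjointness and \eqref{eq:HLSc},
\[
\mathbb E_u\int\Delta_c(f,f\circ R_u)\,d\sigma=H_\lambda-\int f^{1-c}\,\mathcal T(f^c)\,d\sigma\ge(1-e^{-c\chi})H_\lambda .
\]
As $\Delta_c(\xi,\zeta)\le\frac12(\xi+\zeta)$, the part with $|\langle\theta,u\rangle|<\kappa/\sqrt n$ is at most $\mathbb E_u\int f\,1_{|\langle\theta,u\rangle|<\kappa/\sqrt n}\,d\sigma\le\kappa H_\lambda$ by Lemma~\ref{lem:caps}(b). This gives \eqref{eq:R2}. For \eqref{eq:rec} use $\mathbb E\log\le\log\mathbb E$ and divide by $\lambda$.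
\end{proof}

The two bounds complement each other: \eqref{eq:R1} works for small $\chi$ but saturates when $\chi$ is large, while \eqref{eq:R2} works for $\chi\ge1$ as long as $e^{-c\chi}$ dominates $\kappa+\epsilon_*$.

\subsection*{One functional for all exponents}
In Lemma~\ref{lem:mink} one exponent per step was enough. The recursion \eqref{eq:rec} mixes two exponents, so a single direction $u$ must be good for a range of exponents at once. We therefore integrate \eqref{eq:rec} against a power weight. For $0<\Lambda_*<\Lambda$ let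
\[
Y_\Lambda(K)=\int_{\Lambda_*}^\Lambda t_K(\lambda)\,\lambda^{-3/2}d\lambda .
\]
With a weight $\lambda^{-1-s}$, the shift $\lambda\mapsto\gamma\lambda$ produces the factor $\gamma^s$, a contraction if $s>0$, and a boundary term of size $t_K(\Lambda_*)\Lambda_*^{-s}$. Our bound for $t_K(\Lambda_*)$ will be of order $\Lambda_*/n$, so the boundary term is small for small $\Lambda_*$ if $s<1$. We take $s=\frac12$.

\begin{lemma}\label{lem:Y}
Let $K\in\mathcal K_a$. Suppose that \eqref{eq:rec} holds for all $\lambda\in[\Lambda_*,\Lambda]$ with the same $\bar c\in(0,1]$ and $\epsilon_*$, and that $t_K(\Lambda_*)\le t_*$. Then some $u$ satisfies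
\[
Y_\Lambda(S_uK)\le\Big(1-\frac{\bar c}{2n}\Big)Y_\Lambda(K)+\varsigma,\qquad\varsigma=\frac{2\bar c\,t_*}{n}\Lambda_*^{-1/2}+\epsilon_*\Lambda_*^{-3/2}.
\]
\end{lemma}

\begin{proof}
Substitute $s=\gamma\lambda$ and use $0\le t_K$, with $t_K\le t_*$ on $[0,\Lambda_*]$:
\[
\int_{\Lambda_*}^\Lambda t_K(\gamma\lambda)\lambda^{-3/2}d\lambda=\gamma^{1/2}\int_{\gamma\Lambda_*}^{\gamma\Lambda}t_K(s)s^{-3/2}ds\le\gamma^{1/2}Y_\Lambda(K)+2t_*\Lambda_*^{-1/2}(1-\gamma^{1/2}).
\]
Now $\gamma^{1/2}\le1-\frac1{2n}$, $1-\gamma^{1/2}\le\frac1n$ and $\int_{\Lambda_*}^\infty\lambda^{-5/2}d\lambda\le\Lambda_*^{-3/2}$. So the bound holds for $\mathbb E_uY_\Lambda(S_uK)$.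
\end{proof}

Finally, a small value of $Y_\Lambda$ with $\Lambda$ large bounds the inner radius, because by convexity the gauge stays near its maximum on a whole cap.

\begin{lemma}\label{lem:inner}
Let $K\in\mathcal K_a$, $0<\eta\le1$, $\Lambda\ge2\Lambda_*$ and $\Lambda\ge16n\eta^{-1}\log\frac8{\sqrt\eta}$. If $Y_\Lambda(K)\le\frac15\eta\Lambda^{-1/2}$, then $\nu(K)\le\eta$.
\end{lemma}

\begin{proof}
By monotonicity, $Y_\Lambda(K)\ge t_K(\frac\Lambda2)\int_{\Lambda/2}^\Lambda\lambda^{-3/2}d\lambda=2(\sqrt2-1)\,t_K(\frac\Lambda2)\Lambda^{-1/2}$ and $2(\sqrt2-1)\ge\frac45$, so $t_K(\frac\Lambda2)\le\frac\eta4$. Suppose that $\nu=\nu(K)>\eta$, and let $\rho(\theta_1)=e^{-\nu}$. A supporting hyperplane of $K$ at $e^{-\nu}\theta_1$ also supports the ball $e^{-\nu}D\subset K$, so $K\subset\{\langle x,\theta_1\rangle\le e^{-\nu}\}$ and $N(\theta)\ge e^\nu\langle\theta,\theta_1\rangle$. On the cap of radius $\frac12\sqrt\eta$ about $\theta_1$ we have $\langle\theta,\theta_1\rangle\ge1-\frac\eta8\ge e^{-\eta/4}\ge e^{-\nu/4}$,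 so $N\ge e^{3\nu/4}$. By Lemma~\ref{lem:caps}(e), $H_{\Lambda/2}\ge e^{3\Lambda\nu/8}(\sqrt\eta/8)^n$, that is,
\[
\nu\le\frac43\,t_K\Big(\frac\Lambda2\Big)+\frac{8n}{3\Lambda}\log\frac8{\sqrt\eta}\le\frac\eta3+\frac\eta6<\nu ,
\]
a contradiction.
\end{proof}

\section{Entropy}\label{sec:entropy}

The right side of \eqref{eq:rec} is a weighted mean of values of $t_K$, so the recursion alone cannot bring $t_K$ below $t_K(0)$; this is why $t_*$ appears in Lemma~\ref{lem:Y}. To make $t_*$ small we use a functional that sees the volume constraint: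
\[
\operatorname{ent}(K)=\int_{\mathbb S}\rho^n\log\rho\,d\sigma\qquad(K\in\mathcal K_a).
\]
It is $\frac1n$ times the entropy of the probability density $\rho^n$, so $\operatorname{ent}(K)\ge0$ by Jensen's inequality, and $\operatorname{ent}(K)\le a$.

\begin{lemma}\label{lem:low}
If $K\in\mathcal K_a$ and $\operatorname{ent}(K)<1$, then $t_K(\lambda)\le\sqrt{\operatorname{ent}(K)}\,(1+L_a'^2)+\lambda L_a'^2/n$ for all $\lambda>0$.
\end{lemma}

\begin{proof}
Let $0<s<n$. Jensen's inequality for the probability $\rho^nd\sigma$ gives $\log\int\rho^s=\log\int\rho^{s-n}\rho^n\ge-(n-s)\operatorname{ent}(K)$. Lemmas~\ref{lem:grad} and~\ref{lem:conc} give $\log\int\rho^s\le-s\,t_K(0)+s^2L_a'^2/n$. So $t_K(0)\le\frac ns\operatorname{ent}(K)+\frac snL_a'^2$; take $s=n\sqrt{\operatorname{ent}(K)}$, or let $s\to0$ if the entropy vanishes. Lemma~\ref{lem:conc} also gives $t_K(\lambda)\le t_K(0)+\lambda L_a'^2/n$.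
\end{proof}

\begin{proposition}\label{prop:ent}
Let $K\in\mathcal K_a$, let $M,\kappa,\Theta$ be as in \eqref{eq:params} with $\kappa=\frac14$, and let $c_{\mathrm e}=e^{-5a}/(1344M)$. Then
\[
\mathbb E_u\operatorname{ent}(S_uK)\le\Big(1-\frac{c_{\mathrm e}}n\Big)\operatorname{ent}(K)+\frac{c_{\mathrm e}}n\,840\,e^{3a}e^{-\Theta/2}.
\]
Hence for each $m$, some $m$ symmetrizations give a body of entropy at most $ae^{-c_{\mathrm e}m/n}+840e^{3a}e^{-\Theta/2}$.
\end{proposition}

\begin{proof}
The second claim follows from the first and \eqref{eq:affine}. The proof of the first has the pattern of Section~\ref{sec:gauge}: the gain dominates a Dirichlet form chord by chord, and \eqref{eq:HLS} bounds the Dirichlet form from below.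

\emph{The gain.} In polar coordinates $\int_K\log|x|\,dx=\frac{\omega_n}n(\operatorname{ent}(K)-\frac1n)$. So
\[
\operatorname{ent}(K)-\operatorname{ent}(S_uK)=\frac n{\omega_n}\int_{u^\perp}G'\,dy,\qquad G'=\int_{-B}^Tv-\int_{-b}^bv,\qquad v(p)=\tfrac12\log(|y|^2+p^2).
\]
For $0\le p\le p'\le B$ we have $v(p')-v(p)\ge\frac12e^{-2a}(p'^2-p^2)$, since $|y|^2+B^2\le e^{2a}$. If $d\le b$, then $G'=\int_0^d[v(b+s)-v(b-s)]\,ds\ge\int_0^d2e^{-2a}bs\,ds=e^{-2a}bd^2$. If $d>b$, then $G'=\int_0^b[v(d-b+s)+v(d+s)-2v(s)]\,ds\ge\int_0^b[v(d+s)-v(s)]\,ds\ge\frac12e^{-2a}bd^2$. In both cases $G'\ge\frac12e^{-2a}bd^2\ge0$.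

\emph{Upper bound for the Dirichlet form.} Let $g=\rho^{n/2}$ and $\mathcal E=\mathbb E_u\int(g-g\circ R_u)^21_{|\langle\theta,u\rangle|\ge\kappa/\sqrt n}\,d\sigma$. Let $N(\theta)>N(R_u\theta)$, $g_0=g(\theta)<g_1=g(R_u\theta)$. We keep only exit points of depth $O(\frac1n)$:
\[
(g_1-g_0)^2\le4\big(g_1-\max(g_0,\tfrac12g_1)\big)^2=8\int_{\max(g_0,g_1/2)}^{g_1}(g_1-s)\,ds .
\]
Put $s=r^{n/2}$, so $g_1=se^{n\ell/2}$ with $\ell=\ell(r\theta)$. The condition $s\ge\frac12g_1$ means $\ell\le\frac{2\log2}n$, and then $g_1-s\le sn\ell$ because $e^v-1\le ve^v\le2v$ for $0\le v\le\log2$. As $ds=\frac n2r^{n/2-1}dr$, we get $(g_1-g_0)^2\le4n^2\int r^{n-1}\ell\,dr$. By symmetry under $R_u$ and \eqref{eq:polar},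
\[
\mathcal E\le\frac{8n^2}{\omega_n}\,\mathbb E_u\int_{u^\perp}X'\,dy,\qquad X'=\int\ell\,dp ,
\]
where $X'$ is an integral over transversal exit points with $\ell\le\frac{2\log2}n$. On a good line, \eqref{eq:depth} gives $X'\le e^{2a}MB\cdot2\mu^2\le4e^{2a}Mp_0\mu^2\le4e^{2a}Mbd^2\le8e^{4a}MG'$. On a bad line $X'\le\frac2nB=\frac2n\rho|\langle\theta,u\rangle|$, where $z=\rho(\theta)\theta$. By Lemma~\ref{lem:bad}, the Cauchy--Schwarz inequality applied twice and Lemma~\ref{lem:caps}(c), bad lines contribute at most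
\[
16n\int\rho^n\,\mathbb E_u\big[1_{\mathcal B(\theta)}(u)\,|\langle\nabla N,u\rangle|\,\rho\,|\langle\theta,u\rangle|\big]d\sigma\le16n\cdot\sqrt2e^{-\Theta/2}\cdot e^{2a}\frac{\sqrt3}n\le40e^{2a}e^{-\Theta/2}.
\]
Since $G'\ge0$ on all lines,
\begin{equation}\label{eq:Eup}
\mathcal E\le64\,n\,e^{4a}M\big(\operatorname{ent}(K)-\mathbb E_u\operatorname{ent}(S_uK)\big)+40e^{2a}e^{-\Theta/2}.
\end{equation}

\emph{Lower bound for the Dirichlet form.} We have $\int g^2=1$ and $\|g\|_{2\gamma}^2=(\int\rho^{n-1})^{1/\gamma}\le\int\rho^{n-1}$, because $\int\rho^{n-1}\le1$. By Lemma~\ref{lem:small}, \eqref{eq:dirichlet} and \eqref{eq:HLS}, $21\mathcal E\ge2(1-\int\rho^{n-1})$. To compare this with the entropy pointwise, we subtract from both integrands the function $\frac1n(\rho^n-1)$, whose integral is $0$. With $\rho=e^s$, $|s|\le a$,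
\[
1-\int\rho^{n-1}=\int e^{ns}A_1(s)\,d\sigma,\qquad\operatorname{ent}(K)=\int e^{ns}A_2(s)\,d\sigma,
\]
where $A_1(s)=1-e^{-s}-\frac{1-e^{-ns}}n$ and $A_2(s)=s-\frac{1-e^{-ns}}n$. Both vanish at $0$, and $A_1'/A_2'=\frac{e^{-s}-e^{-ns}}{1-e^{-ns}}$. For $s>0$ this equals $e^{-s}\frac{1-e^{-(n-1)s}}{1-e^{-ns}}\ge e^{-a}\frac{n-1}n$, by concavity of $v\mapsto1-e^{-v}$. For $s<0$ it equals $1-\frac{e^{|s|}-1}{e^{n|s|}-1}\ge1-\frac1n$, by convexity of $v\mapsto e^v-1$. So the ratio is at least $\frac12e^{-a}$. As $A_2'(s)$ has the sign of $s$, integration from $0$ gives $A_1\ge\frac12e^{-a}A_2$ on $[-a,a]$. Hence $21\mathcal E\ge e^{-a}\operatorname{ent}(K)$. Insert this in \eqref{eq:Eup}, with $21\cdot64=1344$ and $21\cdot40=840$.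
\end{proof}

\section{Self-improvement: proof of Theorem~\ref{thm:block}}\label{sec:block}

The rates $c$ and $c_{\mathrm e}$ are proportional to $1/M$, and the errors are exponentially small in $\Theta$. For fixed $a$, errors as small as a power of $\varepsilon$ require $M$ of order $\sqrt{\log(1/\varepsilon)}$, which slows the rates. For $a=\delta$ small, however, $L_\delta^2\le9\delta$ makes $\Theta$ a negative power of $\delta$ with $M$ fixed. The rates are then absolute and the errors are smaller than any power of $\delta$. This is why the proof proceeds in rounds.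

The exponents below are dictated backwards. To get the outer radius $1+\delta^{3/2}$ we use Lemma~\ref{lem:width} with $\tau=\delta^2$, for which $\nu\le\delta^9$ suffices. By Lemma~\ref{lem:inner} this asks for $Y$ of size about $n^{-1/2}\delta^{18}$. The source term $\varsigma$ must be smaller, which is obtained with $\Lambda_*=n\delta^{45}$ and entropy $\delta^{90}$.

\subsection*{Constants}
Let $M=16$, $c=c_*(1)/16$, $\bar c=c/21$; note that $c\le\frac1{576}$. Let $\hat\epsilon(\delta)=14e^2\delta^{-1/4}\exp\big(-\frac{e^{-4}}{40}\delta^{-1/2}\big)$. Choose $\delta_0$ such that for all $0<\delta\le\delta_0$: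
\begin{itemize}
\item[(D1)] $\delta\le\frac1{256}$;
\item[(D2)] $840e^3e^{-1/(68\delta)}\le\frac18\delta^{90}$;
\item[(D3)] $0.4\,\delta^{-1/2}\ge64e^4$;
\item[(D4)] $\hat\epsilon(\delta)\le\delta^{1/4}$ and $2\delta^{1/4}\le\frac c4\delta^{1/8}$;
\item[(D5)] $12\sqrt{\log(1/\delta)}\le\delta^{-9/2}$;
\item[(D6)] $4\bar c\,\delta^{45/2}+\hat\epsilon(\delta)\,\delta^{-135/2}\le\frac{\bar c}{20}\delta^{18}$;
\item[(D7)] $1152\log(72\delta^{-3/2})\le\delta^{-1/2}$ and $25\le\delta^{-1/2}$;
\item[(D8)] $1+11\delta^2\le(1-\frac{\delta^2}2)(1+\delta^{3/2})$.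
\end{itemize}
None of these involves $n$, and each holds for small $\delta$, since powers of $\frac1\delta$ dominate logarithms while $\hat\epsilon(\delta)$ and $e^{-1/(68\delta)}$ are smaller than every power of $\delta$. From (D1): $L_\delta\le3\sqrt\delta$, $L_\delta'^2\le9\delta e^{2\delta}\le1$, $\log\frac1\delta\ge1$ and $M\ge2e^2\ge2e^{2\delta}$.

Let $0<\delta\le\delta_0$ and $K\in\mathcal K_\delta$. All bodies below are in $\mathcal K_\delta$, and we take $a=\delta$.

\subsection*{Phase 1: small exponents}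
Use Proposition~\ref{prop:ent}. Here $\Theta=2/(e^{2\delta}L_\delta^2)\ge\frac2{9e^2\delta}\ge\frac1{34\delta}$, so by (D2) $840e^{3\delta}e^{-\Theta/2}\le\frac18\delta^{90}$. Since $c_{\mathrm e}\ge c_{\mathrm e}^0:=e^{-5}/(1344\cdot16)$, after $\lceil90n\log\frac1\delta/c_{\mathrm e}^0\rceil$ steps the entropy is at most $\delta^{91}+\frac18\delta^{90}\le\frac14\delta^{90}$. Put $\Lambda_*=n\delta^{45}$. Lemma~\ref{lem:low} gives $t(\Lambda_*)\le\frac12\delta^{45}\cdot2+\delta^{45}=2\delta^{45}=:t_*$, and this bound persists under all later symmetrizations.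

\subsection*{Phase 2: the inner radius}
Use Propositions~\ref{prop:onestep} and~\ref{prop:rec} with $\kappa=\delta^{1/4}\le\frac14$. Now $\Theta=32\delta^{1/2}/(e^{2\delta}L_\delta^2)\ge\frac{32}{9e^2}\delta^{-1/2}\ge0.4\,\delta^{-1/2}\ge64e^{4\delta}$ by (D3), $c\le c_*(\delta)/M$, and $\epsilon_*\le\hat\epsilon(\delta)$.

\emph{Claim 1: \eqref{eq:rec} holds whenever $\chi\le144\log\frac1\delta$.} If $\chi\le1$, then $1-e^{-\chi}\ge\frac\chi2$, and the bracket in \eqref{eq:R1} is at most $1-\bar c\chi+\epsilon_*\le e^{-\bar c\chi+\epsilon_*}$. If $1\le\chi\le144\log\frac1\delta\le\frac1{4c}\log\frac1\delta$, then $e^{-c\chi/2}\ge\delta^{1/8}$ and $1-e^{-c\chi/2}\ge1-e^{-c/2}\ge\frac c4$. By (D4), $\kappa+\epsilon_*\le2\delta^{1/4}\le e^{-c\chi/2}(1-e^{-c\chi/2})$, so the bracket in \eqref{eq:R2} is at most $e^{-c\chi/2}\le e^{-\bar c\chi}$.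

To certify $\nu\le\delta^9$, Lemma~\ref{lem:inner} needs $\Lambda\ge n\delta^{-9}$, while at the start \eqref{eq:chi} guarantees the condition of Claim~1 only for $\lambda$ of order $n\delta^{-1}\log\frac1\delta$. So we raise $\Lambda$ gradually, as the bound on $\nu$ improves. Let $m_1=\lceil\frac{384n}{\bar c}\log\frac1\delta\rceil$, $c_0=\frac{8n}{m_1}\log\frac1\delta\le\frac{\bar c}{48}$ and, for $0\le m\le m_1$,
\[
\nu_m=\delta e^{-c_0m/n},\qquad\Lambda_m=\frac{16n\log(1/\nu_m)}{\nu_m},\qquad\Upsilon_m=\tfrac15\,\nu_m\Lambda_m^{-1/2}.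
\]
Thus $\nu_0=\delta$ and $\nu_{m_1}=\delta^9$. We record three facts, valid for $0\le m\le m_1$ and every body $K'$ obtained after Phase~1.
\begin{itemize}
\item[(i)] \emph{If $Y_{\Lambda_m}(K')\le\Upsilon_m$, then $\nu(K')\le\nu_m$.} This is Lemma~\ref{lem:inner} with $\eta=\nu_m$: we have $\Lambda_m\ge16n\ge2\Lambda_*$, and $8/\sqrt{\nu_m}\le1/\nu_m$ by (D1).
\item[(ii)] \emph{If $\nu(K')\le\nu_m$, then some $u$ has $Y_{\Lambda_m}(S_uK')\le(1-\frac{\bar c}{2n})Y_{\Lambda_m}(K')+\varsigma$.} By \eqref{eq:chi}, $\chi\le16\log\frac1{\nu_m}\le144\log\frac1\delta$ for $\lambda\le\Lambda_m$; apply Claim~1 and Lemma~\ref{lem:Y}.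
\item[(iii)] \emph{$\Upsilon_m\ge\frac15n^{-1/2}\delta^{18}$ and $\varsigma\le\frac{\bar c}{4n}\Upsilon_m$.} Indeed $5\Upsilon_m=\nu_m^{3/2}\big/\big(4\sqrt{n\log(1/\nu_m)}\big)$ is increasing in $\nu_m\ge\delta^9$, so it is at least $\delta^{27/2}\big/\big(12\sqrt{n\log(1/\delta)}\big)\ge n^{-1/2}\delta^{18}$ by (D5). And $\varsigma\le n^{-3/2}\big(4\bar c\,\delta^{45/2}+\hat\epsilon(\delta)\delta^{-135/2}\big)\le\frac{\bar c}{20}n^{-3/2}\delta^{18}$ by (D6).
\end{itemize}

\emph{Reaching the first target.} All bodies have $\nu\le\delta=\nu_0$, and after Phase~1, $Y_{\Lambda_0}\le\delta\int_{\Lambda_*}^\infty\lambda^{-3/2}d\lambda=2n^{-1/2}\delta^{-43/2}$. By (ii), (iii) and \eqref{eq:affine}, after $i=\lceil\frac{82n}{\bar c}\log\frac1\delta\rceil$ steps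
\[
Y_{\Lambda_0}\le\delta^{41}\cdot2n^{-1/2}\delta^{-43/2}+\tfrac12\Upsilon_0\le\Upsilon_0 ,
\]
since $2\delta^{3/2}\le\frac1{10}$. Call the resulting body $K_0$.

\emph{Claim 2: there are bodies $K_{m+1}=S_{u_{m+1}}K_m$ with $Y_{\Lambda_m}(K_m)\le\Upsilon_m$ for all $m\le m_1$.} Assume the bound for some $m<m_1$. By (i), $\nu(K_m)\le\nu_m$; by (ii) and (iii) there is $u_{m+1}$ with $Y_{\Lambda_m}(K_{m+1})\le(1-\frac{\bar c}{4n})\Upsilon_m$. Since $\log\frac1{\nu_m}\ge1$, we have $\Lambda_{m+1}/\Lambda_m\le e^{c_0/n}(1+\frac{c_0}n)\le e^{2c_0/n}$. On the added range of exponents, $t_{K_{m+1}}\le\nu(K_{m+1})\le\nu_m$, so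
\[
Y_{\Lambda_{m+1}}(K_{m+1})-Y_{\Lambda_m}(K_{m+1})\le2\nu_m\Lambda_m^{-1/2}(1-e^{-c_0/n})\le\frac{10c_0}n\Upsilon_m .
\]
As $12c_0\le\frac{\bar c}4$, we get $Y_{\Lambda_{m+1}}(K_{m+1})\le(1-\frac{2c_0}n)\Upsilon_m$, and $\Upsilon_{m+1}=e^{-c_0/n}(\Lambda_m/\Lambda_{m+1})^{1/2}\Upsilon_m\ge e^{-2c_0/n}\Upsilon_m\ge(1-\frac{2c_0}n)\Upsilon_m$. This proves Claim~2.

By (i) with $m=m_1$, the body $K'=K_{m_1}$ contains $e^{-\delta^9}D$.

\subsection*{Phase 3: the outer radius}
Apply Lemma~\ref{lem:width} with $\tau=\delta^2$, $\hat L=3\sqrt\delta$, $\eta=\delta^9$. By (D7), $\varphi=\delta^3/(1152\log(72\delta^{-3/2}))\ge\delta^{7/2}$ and $\varphi\tau^2/25\ge\delta^{15/2}/25\ge\delta^8\ge\eta$. So $w(K')\le1+\delta^2$. Apply Lemma~\ref{lem:mink} with $\psi=\delta$, $\lambda=n\delta^{-2}\log\frac4\delta$ and $m=\lceil n\log(\delta^{-3}\log\frac4\delta)\rceil$, so that $\lambda_0\le\lambda e^{-m/n}\le n\delta$. By (D8),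
\[
R\le\frac{1+\delta^2+9\delta^2+\delta^2}{1-\delta^2/2}\le1+\delta^{3/2}\le e^{\delta^{3/2}} .
\]
The final body still contains $e^{-\delta^9}D\supset e^{-\delta^{3/2}}D$ and has volume $\mathrm{Vol}(D)$, so it lies in $\mathcal K_{\delta^{3/2}}$. Each phase used at most an absolute constant times $n\log\frac1\delta$ steps. This proves Theorem~\ref{thm:block}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

It remains to pass from $\mathcal K_{a_1}$, reached by Theorem~\ref{thm:KM}, to $\mathcal K_{\delta_0}$. Both numbers are absolute, so we may take $M$ as large as we like; moreover $\chi$ stays bounded, so \eqref{eq:R1} suffices and $\Lambda$ need not move.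

\begin{proposition}\label{prop:initial}
There is an absolute constant $C_3$ such that every $K\in\mathcal K_{a_1}$ can be transformed into a body of $\mathcal K_{\delta_0}$ by at most $C_3n$ Steiner symmetrizations.
\end{proposition}

\begin{proof}
Let $a=a_1$, $L=L_{a_1}$, $L'=L'_{a_1}$, $\kappa=\frac14$. All constants below depend on $a_1$ and $\delta_0$ only.

\emph{Choice of constants.} Let $\tau=\delta_0/8$, $\hat L=\max(L,\tau)$, let $\varphi$ be as in Lemma~\ref{lem:width}, and $\eta=\min(\delta_0,\varphi\tau^2/25)$. Put $s^*=16\eta^{-1}\log\frac8{\sqrt\eta}$, $\chi_{\max}=s^*a_1$ and $\iota=\eta/(20\sqrt{s^*})$. Choose in this order: $s_*\in(0,s^*/2)$ with $4L'^2\sqrt{s_*}\le\iota$; then $e_0\in(0,1)$ with $4\sqrt{e_0}\,(1+L'^2)s_*^{-1/2}\le\iota$; then $M\ge2e^{2a}$ so large that, with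
\[
c=\frac{c_*(a)}M,\qquad\bar c=\frac{2c}{21}\cdot\frac{1-e^{-\chi_{\max}}}{\chi_{\max}}\le1 ,
\]
we have $\Theta\ge64e^{4a}$, $\frac2{\bar c}\epsilon_*s_*^{-3/2}\le\iota$ and $840e^{3a}e^{-\Theta/2}\le\frac12e_0$. This is possible because $1/\bar c$ grows linearly in $M$ while $\Theta$ is proportional to $M^2$. Let $\Lambda=ns^*$ and $\Lambda_*=ns_*$.

\emph{Inner radius.} By Proposition~\ref{prop:ent}, $O(n)$ steps make the entropy at most $e_0$. By Lemma~\ref{lem:low}, from then on $t(\Lambda_*)\le t_*:=\sqrt{e_0}\,(1+L'^2)+s_*L'^2$. By \eqref{eq:chi} and $\nu\le a_1$, we have $\chi\le\chi_{\max}$ for all $\lambda\le\Lambda$. By concavity $1-e^{-\chi}\ge\chi\,\frac{1-e^{-\chi_{\max}}}{\chi_{\max}}$ on $[0,\chi_{\max}]$, so the bracket in \eqref{eq:R1} is at most $e^{-\bar c\chi+\epsilon_*}$ and \eqref{eq:rec} holds on $[\Lambda_*,\Lambda]$. Initially $Y_\Lambda\le2a_1\Lambda_*^{-1/2}$. By Lemma~\ref{lem:Y} and \eqref{eq:affine}, after $m$ further steps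
\[
\sqrt n\,Y_\Lambda\le e^{-\bar cm/(2n)}\,2a_1s_*^{-1/2}+4t_*s_*^{-1/2}+\tfrac2{\bar c}\,\epsilon_*s_*^{-3/2}\le e^{-\bar cm/(2n)}\,2a_1s_*^{-1/2}+3\iota .
\]
With $m=O(n)$ the first term is at most $\iota$, so $Y_\Lambda\le4\iota n^{-1/2}=\frac15\eta\Lambda^{-1/2}$. Lemma~\ref{lem:inner} shows that the body $K'$ obtained contains $e^{-\eta}D\supset e^{-\delta_0}D$.

\emph{Outer radius.} By Lemma~\ref{lem:width}, $w(K')\le1+\frac{\delta_0}8$. Apply Lemma~\ref{lem:mink} with $\psi^2=\frac{\delta_0}4$, $\lambda=8n\delta_0^{-1}\log\frac4\psi$ and $m=O(n)$ such that $\lambda e^{-m/n}\le\frac{n\delta_0}{8L^2}$. Then $R(1-\frac{\delta_0}8)\le1+\frac{3\delta_0}8$. Since $(1+\delta_0)(1-\frac{\delta_0}8)\ge1+\frac{3\delta_0}4$, we get $R\le1+\delta_0\le e^{\delta_0}$.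
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By scaling let $r=1$. By Theorem~\ref{thm:KM} and Proposition~\ref{prop:initial}, at most $(3+C_3)n$ symmetrizations give a body in $\mathcal K_{\delta_0}$. Let $\delta_j=\delta_0^{(3/2)^j}$ and let $J\ge0$ be minimal with $\delta_J\le\frac\varepsilon2$. Apply Theorem~\ref{thm:block} with $\delta=\delta_0,\dots,\delta_{J-1}$. If $J\ge1$, then $\delta_{J-1}>\frac\varepsilon2$, and the number of steps is at most
\[
C_2n\sum_{j<J}\log\frac1{\delta_j}\le C_2n\log\frac1{\delta_{J-1}}\sum_{i\ge0}\Big(\frac23\Big)^i\le3C_2n\log\frac2\varepsilon\le6C_2n\log\frac1\varepsilon .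
\]
The final body is in $\mathcal K_{\varepsilon/2}$, and $1-\varepsilon\le e^{-\varepsilon/2}$, $e^{\varepsilon/2}\le1+\varepsilon$. Since $n\le\frac1{\log2}\,n\log\frac1\varepsilon$, the total number of steps is at most $Cn\log\frac1\varepsilon$.
\end{proof}

\section{Lower bounds: proof of Theorem~\ref{thm:lower}}\label{sec:lower}

\subsection*{The bound $n-1$}
A symmetrization along $u$ does not change the projection $P_{u^\perp}K$, so a body that is long in many directions needs many steps. Let $K=[-s,s]^{n-1}\times[-s',s']$ with $s>2$ and $s'$ such that $\mathrm{Vol}(K)=\mathrm{Vol}(D)$. Let $\tilde K$ be obtained by $m\le n-2$ symmetrizations along $u_1,\dots,u_m$, and let $Q$ be the orthogonal projection onto $\{u_1,\dots,u_m\}^\perp$, of rank at least $n-m$. Since $Q=QP_{u_i^\perp}$ for each $i$, we have $Q\tilde K=QK$. The average of $|Qx|^2$ over the vertices $x$ of $K$ is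
\[
s^2\sum_{i<n}|Qe_i|^2+s'^2|Qe_n|^2\ge s^2(\operatorname{tr}Q-1)\ge s^2(n-m-1)\ge s^2 .
\]
So $Q\tilde K$ contains a point of norm greater than $2$, and $\tilde K\not\subset\frac32D$.

\subsection*{The bound in $\varepsilon$}
For a body inside $D$, one symmetrization can at most halve the defect of the inner radius.

\begin{lemma}\label{lem:half}
For a convex body $K\subset D$ with $0\in\operatorname{int}K$ let $r_{\mathrm{in}}(K)=\min\rho$ and $e(K)=1-r_{\mathrm{in}}(K)^2$. Then $e(S_uK)\ge\frac12e(K)$ for every $u$.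
\end{lemma}

\begin{proof}
Let $r_0=r_{\mathrm{in}}(K)$ and let $x=y+pu\in\partial K$ with $y\perp u$ and $|x|=r_0$. As in the proof of Lemma~\ref{lem:inner}, $K\subset\{\langle\cdot,x\rangle\le r_0^2\}$.

If $p=0$, then for $\xi>0$ the line $(1+\xi)x+\mathbb Ru$ lies in $\{\langle\cdot,x\rangle>r_0^2\}$ and misses $K$. So $(1+\xi)x\notin S_uK$ for all $\xi>0$, $r_{\mathrm{in}}(S_uK)\le r_0$, and $e(S_uK)\ge e(K)$.

If $p\ne0$, let $b_0=(1-|y|^2)^{1/2}$. A point $y+su\in K$ satisfies $sp\le p^2$ and $|s|\le b_0$, so the chord of $K$ on $y+\mathbb Ru$ has length at most $b_0+|p|$. The points $y+su$ with $s>\frac12(b_0+|p|)$ are outside $S_uK$, hence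
\[
r_{\mathrm{in}}(S_uK)^2\le|y|^2+\Big(\frac{b_0+|p|}2\Big)^2\le|y|^2+\frac{b_0^2+p^2}2=\frac{1+r_0^2}2 .\qedhere
\]
\end{proof}

We apply the lemma to a ball with a cap cut off: the defect of the inner radius is of the order of the height of the cap, while the missing volume is of higher order. If $\varepsilon>2^{-9}$, then $\frac13\log_2\frac1\varepsilon-3<0$ and there is nothing to prove. Let $\varepsilon\le2^{-9}$, $h=\varepsilon^{2/3}\le2^{-6}$ and $K=D\cap\{x_1\le1-h\}$, so that $e(K)=1-(1-h)^2\ge h$. Let $v_j$ be the volume of the unit ball of $\mathbb R^j$; then $v_{n-1}/v_n=\Gamma(\frac n2+1)/(\sqrt\pi\,\Gamma(\frac{n+1}2))\le\sqrt{(n+1)/2\pi}\le\sqrt n$. The removed cap lies in a cylinder of height $h$ and base radius $\sqrt{2h}$, so its volume fraction in $D$ satisfies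
\[
f\le\sqrt n\,h\,(2h)^{(n-1)/2}\le\sqrt n\,32^{-(n-1)/2}h\le h\le0.1 .
\]
The radius $r$ with $\mathrm{Vol}(K)=\mathrm{Vol}(rD)$ has $r^n=1-f$, so
\[
1-r^2\le\frac2n\log\frac1{1-f}\le\frac2n\cdot\frac f{1-f}\le\frac{2.3}{\sqrt n}\,h\sqrt{2h}\le4h^{3/2}=4\varepsilon .
\]
Let $\tilde K$ be obtained from $K$ by $m$ symmetrizations and contain $(1-\varepsilon)rD$. All intermediate bodies lie in $D$ and contain the origin in their interior, so Lemma~\ref{lem:half} gives
\[
2^{-m}h\le e(\tilde K)\le1-(1-\varepsilon)^2r^2\le4\varepsilon+2\varepsilon .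
\]
Hence $2^m\ge\frac16\varepsilon^{-1/3}$ and $m\ge\frac13\log_2\frac1\varepsilon-3$. This completes the proof of Theorem~\ref{thm:lower}.

\begin{thebibliography}{9}

\bibitem{Klartag}
B.~Klartag, \emph{Rate of convergence of geometric symmetrizations}, arXiv:math/0312064 (2003).

\bibitem{KM}
Klartag and Milman, \emph{Isomorphic Steiner symmetrization}, Invent. Math. \textbf{153} (2003).

\bibitem{Lieb}
Lieb, Ann. of Math. \textbf{118} (1983).

\end{thebibliography}
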